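\title{Fixed points of the Bowen--Margulis--Sullivan map on filling geodesic currents}

\begin{abstract}
A filling geodesic current on a closed surface of genus at least two determines a hyperbolic metric on the fundamental group, and this metric determines a second current, its Bowen--Margulis--Sullivan current. The composition is a self-map $\mathsf F$ of the space of projective filling symmetric currents. We prove that the fixed points of $\mathsf F$ are exactly the points of Teichm\"uller space, which answers a question of Cantrell, Mart\'inez-Granado and Reyes. At a fixed point the Gromov product of the current solves Liouville's equation on the boundary circle. Solving the equation shows that the exponential of the Gromov product satisfies Ptolemy's identity, and this identity produces an invariant real projective structure on the circle. We also prove an inequality for intersection numbers along orbits of $\mathsf F$ and deduce that every periodic point has period one or two.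
\end{abstract}

\section{Introduction}\label{sec:intro}

A geodesic current on a closed surface is a measure on geodesics. It is also a device for measuring length: the length of a closed curve is the mass of the geodesics that cross it. A length function of this kind singles out, in turn, a measure on geodesics, built from the rate at which orbits grow in each direction. Starting from the Liouville current of a hyperbolic metric, the two constructions lead back to the starting point. This paper shows that this happens for no other filling current.

\subsection{Currents}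
Throughout, $\Gamma$ is the fundamental group of a closed orientable surface of genus at least $2$, with Gromov boundary $\partial\Gamma\cong S^1$, and $\partial^2\Gamma=\{(x,y)\in\partial\Gamma\times\partial\Gamma:x\ne y\}$. A \emph{geodesic current} is a $\Gamma$-invariant Radon measure on $\partial^2\Gamma$. The space $\mathcal C_\Gamma$ of currents carries the weak-* topology, and $\mathbb P\mathcal C_\Gamma$ is the quotient of the nonzero currents by positive scaling. A current is \emph{symmetric} if it is invariant under the flip $(x,y)\mapsto(y,x)$. Symmetric currents form a subspace $\mathcal C^s_\Gamma$, and we regard them as invariant Radon measures on the space $\mathcal G=\partial^2\Gamma/\mathrm{flip}$ of unoriented geodesics.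

A primitive element $h\ne1$ with attracting and repelling fixed points $h^+,h^-$ defines the current $\delta_h$, the sum of the Dirac masses at $\{\gamma h^+,\gamma h^-\}$ for $\gamma\in\Gamma/\langle h\rangle$. For $g=h^k$ with $k\ge1$ put $\delta_g=k\,\delta_h$. Bonahon's \emph{intersection form} \cite{Bon86,Bon88} is the continuous symmetric bilinear form $i$ on $\mathcal C_\Gamma^s$ defined as follows: $i(\mu,\eta)$ is the total mass of $\mu\otimes\eta$ on the quotient by $\Gamma$ of the set of pairs of unoriented geodesics whose endpoints are linked in $\partial\Gamma$. It extends the geometric intersection number of closed curves. A current $\mu\in\mathcal C_\Gamma^s$ is \emph{filling} if $i(\mu,\eta)>0$ for every nonzero $\eta\in\mathcal C^s_\Gamma$, and $\mathbb P_f\mathcal C_\Gamma^s\subset\mathbb P\mathcal C_\Gamma$ is the subspace of classes of filling symmetric currents.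

\subsection{Metrics and Patterson--Sullivan measures}
A metric $d$ is \emph{Gromov hyperbolic} if its Gromov products $(x|y)_o=\frac12\big(d(o,x)+d(o,y)-d(x,y)\big)$ satisfy $(x|z)_o\ge\min\{(x|y)_o,(y|z)_o\}-C$ for some $C$ and all $o,x,y,z$. Let $\mathcal D_\Gamma$ be the space of left-invariant symmetric metrics on $\Gamma$ that are Gromov hyperbolic and quasi-isometric to a word metric, modulo \emph{rough similarity}: $d\sim d'$ if $|\lambda d-d'|\le C$ for some $\lambda>0$, $C\ge 0$. The \emph{stable length} of $g$ is $\ell_d(g)=\lim_{n}d(1,g^n)/n$. The space $\mathcal D_\Gamma$ carries the metric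
\[
\Delta([d],[d'])=\log\big(\operatorname{Dil}(d,d')\operatorname{Dil}(d',d)\big),\qquad \operatorname{Dil}(d,d')=\sup_{g\ne1}\frac{\ell_d(g)}{\ell_{d'}(g)} .
\]
Let $h_d=\limsup_{R\to\infty}R^{-1}\log\#\{g:d(1,g)\le R\}\in(0,\infty)$ be the exponential growth rate of $d$, and let
\[
\beta_\xi(g,k)=\sup\,\limsup_{z\to\xi}\big(d(g,z)-d(k,z)\big)\qquad(\xi\in\partial\Gamma,\ g,k\in\Gamma),
\]
the supremum being over sequences $z\to\xi$ in $\Gamma$. The number $\beta_\xi(g,k)$ measures how much farther $g$ is from $\xi$ than $k$ is. A \emph{Patterson--Sullivan measure} for $d$ is a finite nonzero Borel measure $\nu$ on $\partial\Gamma$ such that, for some $C$ and all $g\in\Gamma$,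
\begin{equation}\label{eq:qc}
C^{-1}e^{-h_d\beta_\xi(g,1)}\le\frac{dg_*\nu}{d\nu}(\xi)\le Ce^{-h_d\beta_\xi(g,1)}\qquad\text{for $\nu$-a.e. }\xi .
\end{equation}
Think of $\nu$ as the boundary seen from $1$ and of $g_*\nu$ as the boundary seen from $g$: moving toward $\xi$ by a distance $r$ magnifies the measure near $\xi$ by about $e^{h_dr}$. Scaling $d$ by $\lambda$ does not change $h_d\beta$, and a bounded change of $d$ leaves $h_d$ unchanged and changes $\beta$ by a bounded amount. So the set of Patterson--Sullivan measures depends only on $[d]$.

\subsection{The map $\mathsf F$ and the question}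
We use the following known facts, which make up the setting of the question.
\begin{itemize}
\item[(F1)] For each filling $\mu\in\mathcal C_\Gamma^s$ there is a metric $d_\mu$ in $\mathcal D_\Gamma$ with $\ell_{d_\mu}(g)=i(\mu,\delta_g)$ for all $g\ne1$. Its class is uniquely determined by this property, and $[\mu]\mapsto[d_\mu]$ is a topological embedding $\mathbb P_f\mathcal C^s_\Gamma\to\mathcal D_\Gamma$.
\item[(F2)] For $[d]\in\mathcal D_\Gamma$ and a Patterson--Sullivan measure $\nu$ for $d$ there is, up to positive scaling, a unique geodesic current in the measure class of $\nu\otimes\nu$ on $\partial^2\Gamma$. It is the \emph{Bowen--Margulis--Sullivan current} of $d$, and its projective class is $\mathsf{BMS}([d])$.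
\item[(F3)] The map $\mathsf{BMS}$ is continuous, and $\mathsf{BMS}([d_\mu])$ is symmetric and filling when $\mu$ is.
\item[(F4)] A marked hyperbolic structure $X$ has a \emph{Liouville current} $L_X$, characterized by $i(L_X,\delta_g)=\ell_X(g)$ for all $g\ne1$, where $\ell_X(g)$ is the length of the closed geodesic representing $g$. Bonahon's embedding $X\mapsto[L_X]$ identifies Teichm\"uller space with a subset of $\mathbb P_f\mathcal C_\Gamma^s$.
\end{itemize}
By (F1)--(F3) there is a continuous self-map
\[
\mathsf F:\mathbb P_f\mathcal C_\Gamma^s\to\mathbb P_f\mathcal C_\Gamma^s,\qquad \mathsf F([\mu])=\mathsf{BMS}([d_\mu]).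
\]
The topologies play no role in the proofs below. The following question comes from the work of Cantrell, Mart\'inez-Granado and Reyes \cite{CMR}.

\medskip
\noindent\textbf{Question.} \emph{If $\mathsf F([\mu])=[\mu]$, does $[\mu]$ represent a point of Teichm\"uller space?}
\medskip

The simplest cases point to a positive answer. Points of Teichm\"uller space are fixed (Proposition~\ref{prop:converse}). A current with an atom, such as $\delta_g$ for a filling closed curve, is never fixed, because Patterson--Sullivan measures have no atoms (Lemma~\ref{lem:atomless}). In general, $\mu$ enters the fixed point equation twice through the Gromov product $G(x,y)$ of the metric that it defines: linearly, because $\mu$ is minus the mixed second derivative of $G$, and exponentially, because the Bowen--Margulis--Sullivan current has density $e^{2hG}$ with respect to a product measure. Equating the two gives a hyperbolic differential equation in $(x,y)$. Its solutions depend on functions of $x$ alone and of $y$ alone, and this freedom is the freedom of reparametrizing the circle. One therefore expects a single solution up to a homeomorphism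 of the circle, and the only remaining datum is how $\Gamma$ acts on that solution.

\subsection{Results}
For a filling symmetric current $\mu$ put $h_\mu=h_{d_\mu}$. This is well defined: two metrics as in (F1) satisfy $|\lambda d-d'|\le C$, equality of stable lengths forces $\lambda=1$, and so the growth rates agree. Since $h_{t\mu}=h_\mu/t$, the normalized current $\hat\mu=h_\mu\mu$ depends only on $[\mu]$.

\begin{theorem}\label{thm:main}
For $[\mu]\in\mathbb P_f\mathcal C^s_\Gamma$ the following are equivalent:
\begin{itemize}
\item[(i)] $\mathsf F([\mu])=[\mu]$;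
\item[(ii)] $\mu\ll\nu\otimes\nu$ for a Patterson--Sullivan measure $\nu$ of $d_\mu$;
\item[(iii)] $[\mu]$ lies in Teichm\"uller space.
\end{itemize}
In that case $h_\mu\mu=L_X$ for a marked hyperbolic structure $X$.
\end{theorem}

So the answer to the Question is yes, and the fixed point set of $\mathsf F$ is exactly Teichm\"uller space. The objects built for the proof also control how $\mathsf F$ moves points. Call a current \emph{diffuse} if it is absolutely continuous with respect to $\lambda\otimes\lambda$ for some atomless finite measure $\lambda$ on $\partial\Gamma$. Every representative of a class in the image of $\mathsf F$ is diffuse, by (F2) and Lemma~\ref{lem:atomless}.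

\begin{theorem}\label{thm:ineq}
Let $\mu,\mu'$ be diffuse filling symmetric currents and $[m]=\mathsf F([\mu])$. Then $i(\hat\mu',m)\ge i(\hat\mu,m)$, with equality if and only if $[\mu']=[\mu]$. In particular $i(\hat m,\hat m)\ge i(\hat\mu,\hat m)$, with equality if and only if $[\mu]$ lies in Teichm\"uller space.
\end{theorem}

\begin{theorem}\label{thm:periodic}
Every periodic point of $\mathsf F$ satisfies $\mathsf F^2([\mu])=[\mu]$; so it is a point of Teichm\"uller space or has exact period $2$. If $\mu$ is diffuse and $\hat\mu_n$ is the normalized representative of $\mathsf F^n([\mu])$, then $A_n=i(\hat\mu_n,\hat\mu_{n+1})$ is nondecreasing, and $A_{n+1}>A_n$ unless $\hat\mu_{n+2}=\hat\mu_n$.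
\end{theorem}

We do not decide whether exact period $2$ occurs.

Section~\ref{sec:prelim} collects conventions. Section~\ref{sec:model} works out the hyperbolic case, in which every step of the proof of Theorem~\ref{thm:main} can be seen in closed form. Sections~\ref{sec:geometry} and~\ref{sec:conformal} construct the Gromov product of a diffuse current and express $\mathsf F$ through it. Theorem~\ref{thm:main} is proved in Section~\ref{sec:rigidity}; Theorems~\ref{thm:ineq} and~\ref{thm:periodic}, which it does not use, are proved in Section~\ref{sec:ineq}.

\section{Lines, measures and ergodicity}\label{sec:prelim}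

Fix once and for all a hyperbolic structure $X_0$ on the surface. It serves only to draw points and lines; no relation between $X_0$ and the currents under study is assumed. Then $\Gamma$ acts freely, properly discontinuously and cocompactly on $\mathbb H^2$ by orientation-preserving isometries, and every $g\neq 1$ is hyperbolic. We identify $\partial\Gamma=\partial\mathbb H^2$, so that $z_n\to\xi$ in $\Gamma\cup\partial\Gamma$ exactly when $z_np\to\xi$ in the closed disc, for any $p\in\mathbb H^2$. The action on $\partial\Gamma$ is minimal. The circle is oriented, ``cyclic order'' means positive cyclic order, and $[x,x']$ is the arc from $x$ to $x'$ in the positive direction.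

Elements of $\mathcal G$ are complete geodesics of $\mathbb H^2$, called \emph{lines}. Two lines \emph{cross} if their endpoints are linked; equivalently, they meet in exactly one point. The lines meeting a compact subset of $\mathbb H^2$ form a compact subset of $\mathcal G$, which has finite mass for every current. A symmetric current $\mu$ on $\mathcal G$ and its flip-invariant lift to $\partial^2\Gamma$ are denoted by the same letter, normalized so that for disjoint arcs $I,J$ the number $\mu(I\times J)$ is the mass of the lines joining $I$ to $J$. Thus the projection $\partial^2\Gamma\to\mathcal G$ pushes the lift forward to $2\mu$.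

We use four standard facts.
\begin{itemize}
\item[(S1)] \emph{Thin triangles.} There is a universal $r_0$ such that each side of a triangle in $\mathbb H^2$ lies in the $r_0$-neighborhood of the other two, and such that, if the angle at a vertex $q$ is at least $\pi/2$, the opposite side passes within $r_0$ of $q$. In the second statement the other two vertices may be ideal, and $\log(1+\sqrt2)$ suffices.
\item[(S2)] \emph{Mass modulo a group.} If a countable group acts freely and preserves a measure $\omega$, any two Borel fundamental domains $F,F'$ have the same mass, since $\omega(F)=\sum_g\omega(F\cap gF')=\sum_g\omega(g^{-1}F\cap F')=\omega(F')$.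
\item[(S3)] \emph{Currents and the flow.} Identify $T^1\mathbb H^2\cong\partial^2\Gamma\times\mathbb R$ by recording the two endpoints of the geodesic through a vector and a signed position $t$ on it. The geodesic flow $\phi_t$ translates $t$, and $g\in\Gamma$ acts by $(x,y,t)\mapsto(gx,gy,t+\tau)$ with $\tau$ independent of $t$. The map $m\mapsto m\otimes dt$ induces a bijection between currents and finite flow-invariant measures on the compact space $T^1X_0$.
\item[(S4)] \emph{Intersection with a closed curve.} For primitive $g$ the stabilizer of $\{g^+,g^-\}$ is $\langle g\rangle$. So the definition of $i$ shows that $i(\mu,\delta_g)$ is the $\mu$-mass of a fundamental domain for $\langle g\rangle$ acting on the lines that cross the axis of $g$.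
\end{itemize}

Measures on $\mathcal G$ will be compared through their values on \emph{boxes} $[x,x']\times[y,y']$.

\begin{lemma}\label{lem:boxes}
Let $\mu_1,\mu_2$ be Radon measures on $\mathcal G$ for which the set of lines with any given endpoint is null. Fix $w\in\partial\Gamma$ and order the interval $\partial\Gamma\setminus\{w\}$. If $\mu_1$ and $\mu_2$ agree on all boxes with $x<x'<y<y'$, then $\mu_1=\mu_2$.
\end{lemma}

\begin{proof}
The lines not ending at $w$ form a conull set, identified with $\{(\sigma,\tau):\sigma<\tau\}$. A half-open box $[x,x')\times[y,y')$ differs from the closed one by lines ending at $x'$ or $y'$, so the two measures agree on half-open boxes. These boxes and $\emptyset$ form a family closed under intersection that generates the Borel sets of $\{\sigma<\tau\}$. Countably many of them cover the set, and each has finite mass. The $\pi$--$\lambda$ theorem gives $\mu_1=\mu_2$.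
\end{proof}

The uniqueness in (F2) is an ergodicity statement in disguise.

\begin{lemma}\label{lem:ergodic}
Let $\nu$ be a Patterson--Sullivan measure and $m$ a current in the class of $\nu\otimes\nu$. Then $\Gamma$ acts ergodically on $(\partial^2\Gamma,m)$ and on $(\partial\Gamma,\nu)$.
\end{lemma}

\begin{proof}
If an invariant Borel set $A\subset\partial^2\Gamma$ were neither null nor conull, $m|_A+2m|_{A^c}$ would be a current in the class of $\nu\otimes\nu$ that is not proportional to $m$, contrary to (F2). If an invariant $A\subset\partial\Gamma$ were neither null nor conull, then $A\times A^c$ would be an invariant set of positive measure whose complement contains $A^c\times A$.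
\end{proof}

Since $\Gamma$ is countable, a function that is invariant almost everywhere under each $g$ agrees almost everywhere with an invariant one, so it is almost everywhere constant.

\begin{lemma}\label{lem:atomless}
A Patterson--Sullivan measure $\nu$ is atomless and has full support.
\end{lemma}

\begin{proof}
By \eqref{eq:qc}, $g_*\nu$ is equivalent to $\nu$. So the support is nonempty, closed and invariant, and it is everything by minimality.

Suppose $\nu(\{\xi\})>0$. Then every point of the infinite orbit $\Gamma\xi$ is an atom. Choose $g_1,g_2$ with $\xi,g_1\xi,g_2\xi$ distinct, and let $L_j$ be the line with endpoints $\xi,g_j\xi$. The point $(\xi,g_j\xi)$ is an atom of the current $m$ of (F2). All points of its orbit have the same positive mass and $m$ is Radon, so only finitely many translates of $L_j$ meet a given compact set. Choose $p_n\in L_j$ leaving every compact set and $\gamma_n\in\Gamma$ with $\gamma_np_n$ in a fixed compact set $K$. The lines $\gamma_nL_j$ meet $K$, so they take finitely many values, whereas infinitely many $\gamma_n$ are distinct because $p_n\in\gamma_n^{-1}K$. Hence $L_j$ has infinite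 stabilizer. If $k\neq1$ stabilizes $L_j$, then $k_j=k^2$ is nontrivial, since $\Gamma$ is torsion free, and fixes both endpoints. So $k_j$ is hyperbolic with fixed points exactly $\xi$ and $g_j\xi$.

Now $k_1,k_2$ share exactly one fixed point. In a half-plane model with $\xi=\infty$ and $g_1\xi=0$, after replacing $k_1$ by its inverse if necessary, $k_1(z)=\lambda z$ with $\lambda>1$ and $k_2(z)=az+b$ with $b\ne0$. The elements $k_1^{-n}k_2k_1^n(z)=az+\lambda^{-n}b$ are distinct and converge in $PSL_2(\mathbb R)$, which contradicts discreteness.
\end{proof}

\section{The hyperbolic case}\label{sec:model}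

Let $\Lambda$ be the measure on unordered pairs of distinct points of $\mathbb{RP}^1=\mathbb R\cup\{\infty\}$ whose lift to ordered pairs is
\[
\Lambda=\frac{d\sigma\,d\tau}{(\sigma-\tau)^2}.
\]

\begin{lemma}\label{lem:Lambda}
\textup{(a)} $\Lambda$ is invariant under $PSL_2(\mathbb R)$. \textup{(b)} For real $A<A'<B<B'$,
\[
\Lambda([A,A']\times[B,B'])=\log\frac{(B-A)(B'-A')}{(B'-A)(B-A')},\qquad \Lambda([A,A']\times[B,\infty])=\log\frac{B-A}{B-A'} .
\]
\textup{(c)} An orientation-preserving homeomorphism of $\mathbb{RP}^1$ that preserves $\Lambda$ lies in $PSL_2(\mathbb R)$.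
\end{lemma}

\begin{proof}
(a) For $\gamma(\sigma)=\frac{a\sigma+b}{c\sigma+d}$ with $ad-bc=1$ we have $\gamma'(\sigma)=(c\sigma+d)^{-2}$ and $\gamma(\sigma)-\gamma(\tau)=\frac{\sigma-\tau}{(c\sigma+d)(c\tau+d)}$, so $\gamma'(\sigma)\gamma'(\tau)/(\gamma(\sigma)-\gamma(\tau))^2=1/(\sigma-\tau)^2$.

(b) Integrating in $\tau$ gives $\frac1{B-\sigma}-\frac1{B'-\sigma}$, and integrating in $\sigma$ gives $\log\frac{B-A}{B-A'}-\log\frac{B'-A}{B'-A'}$. Let $B'\to\infty$ for the second formula.

(c) $PSL_2(\mathbb R)$ is transitive on positively ordered triples, so by (a) we may assume that the homeomorphism $\vartheta$ fixes $0,1,\infty$. It then preserves the three complementary intervals and maps arcs to arcs. By (b), $\Lambda([t,0]\times[1,\infty])=\log(1-t)$ for $t<0$, $\Lambda([0,t]\times[1,\infty])=\log\frac1{1-t}$ for $0<t<1$, and $\Lambda([0,1]\times[t,\infty])=\log\frac t{t-1}$ for $t>1$. Each is an injective function of $t$ that takes the same value at $t$ and $\vartheta(t)$. So $\vartheta$ is the identity.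
\end{proof}

\begin{lemma}\label{lem:liouville}
Let $X=\mathbb H^2/\theta(\Gamma)$ be a marked hyperbolic structure with holonomy $\theta:\Gamma\to PSL_2(\mathbb R)$, and let $f:\partial\Gamma\to\mathbb{RP}^1$ be a homeomorphism with $fg=\theta(g)f$ for all $g$. Then $f_*L_X=\Lambda$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:Lambda}(a), $\eta=(f^{-1})_*\Lambda$ is a symmetric current. Let $g$ be primitive. The points $f(g^\pm)$ are the attracting and repelling fixed points of $\theta(g)$, and by invariance of $\Lambda$ we may normalize $f(g^-)=0$, $f(g^+)=\infty$. Then $\theta(g)$ is $\sigma\mapsto\lambda\sigma$ with $\log\lambda=\ell_X(g)>0$. The pairs linking $\{0,\infty\}$ are $\{-a,b\}$ with $a,b>0$, and $b\in[1,\lambda)$ is a fundamental domain for $\langle g\rangle$. By (S4),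
\[
i(\eta,\delta_g)=\int_1^\lambda\!\!\int_0^\infty\frac{da\,db}{(a+b)^2}=\int_1^\lambda\frac{db}b=\ell_X(g).
\]
Both sides are multiplied by $k$ when $g$ is replaced by $g^k$, so $\eta=L_X$ by (F4).
\end{proof}

\begin{proposition}\label{prop:converse}
For every marked hyperbolic structure $X$ we have $h_{L_X}=1$ and $\mathsf F([L_X])=[L_X]$. The current $L_X$ is diffuse.
\end{proposition}

\begin{proof}
In this proof $\Gamma$ acts on $\mathbb H^2$ through $X$, and $\partial\Gamma=\partial\mathbb H^2=\mathbb{RP}^1$ accordingly. The orbit metric $d(g,k)=d_{\mathbb H^2}(gp,kp)$ lies in $\mathcal D_\Gamma$ by the \v Svarc--Milnor lemma, and its stable length is $\ell_X=i(L_X,\delta_\cdot)$. So it can be taken as $d_{L_X}$, by (F1). A disc of radius $R$ has area $2\pi(\cosh R-1)$ and the action is cocompact, so $h_d=1$. Take the disc model with $p=0$ and let $\nu$ be arc length on the unit circle. For an isometry $g$ the derivative $dg_*\nu/d\nu$ at $\xi$ is the Poisson kernel $(1-|g0|^2)/|g0-\xi|^2$, which equals $\exp\big(-\lim_{z\to\xi}(d_{\mathbb H^2}(g0,z)-d_{\mathbb H^2}(0,z))\big)$. So \eqref{eq:qc} holds with $C=1$. By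 Lemma~\ref{lem:liouville}, $L_X=\Lambda$, which is in the class of $\nu\otimes\nu$. The last two claims follow from (F2) and from the fact that $\nu$ is atomless.
\end{proof}

We now compute, for $\mu=\Lambda$ and $h=1$, the objects that drive the converse implication. The isometry $z\mapsto i\frac{1-z}{1+z}$ from the disc to the half-plane sends $e^{i\sigma}$ to $\tan(\sigma/2)$. Since $\tan a-\tan b=\sin(a-b)/(\cos a\cos b)$, in the angle coordinate
\[
\Lambda=\frac{d\sigma\,d\tau}{4\sin^2\frac{\tau-\sigma}2}.
\]
Let $G(x,y)$ be the mass of the lines that separate the center $0$ from both $x$ and $y$. A line separates $0$ from the points of the shorter arc that it cuts off. For $x=0$ and $y=\vartheta\in(0,\pi]$ the lines in question have endpoints $\sigma<0$ and $\tau>\vartheta$ with $v=\tau-\sigma<\pi$; for given $v$, $\sigma$ ranges over an interval of length $v-\vartheta$. Integrating by parts,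
\[
G=\int_\vartheta^\pi\frac{(v-\vartheta)\,dv}{4\sin^2(v/2)}=\Big[-\tfrac12(v-\vartheta)\cot\tfrac v2+\log\sin\tfrac v2\Big]_\vartheta^\pi=-\log\sin\tfrac\vartheta2 .
\]
So $D=e^{-G}$ is half the Euclidean chord length: $D(s,t)=\sin\frac{t-s}2$ for $s<t<s+2\pi$. Five features are visible.
\begin{enumerate}
\item The current is minus the mixed derivative of $G$: $-G_{st}=\frac14\sin^{-2}\frac{t-s}2$.
\item The current is an exponential of $G$ times a product measure: $\Lambda=\frac14e^{2G}ds\,dt$. With (1), $\varphi=2G$ solves Liouville's equation $\varphi_{st}=-2ke^\varphi$ with $k=\frac14$.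
\item The kernel $D$ has rank two: $D(s,t)=\sin\frac t2\cos\frac s2-\cos\frac t2\sin\frac s2$.
\item $D$ satisfies Ptolemy's identity for a quadrilateral inscribed in a circle.
\item $D$ recovers the projective coordinate: with $w=\pi$ and $s,t\in(-\pi,\pi)$,
\[
\frac{D(s,t)}{D(s,w)D(t,w)}=\frac{|\sin\frac{t-s}2|}{\cos\frac s2\cos\frac t2}=\big|\tan\tfrac t2-\tan\tfrac s2\big| .
\]
\end{enumerate}
For an unknown current, (1) always holds in integrated form (Lemma~\ref{lem:gromov}), and (2) is the fixed point equation (Proposition~\ref{prop:conformal}). The heart of the matter is that (2) implies (3). For smooth $D>0$ this takes three lines. Substituting $\varphi=-2\log D$ turns Liouville's equation into $DD_{st}-D_sD_t=k$. Differentiating in $s$ gives $DD_{sst}-D_{ss}D_t=0$, that is, $\partial_t(D_{ss}/D)=0$. So all the functions $D(\cdot,t)$ solve one linear equation $D_{ss}=q(s)D$, whose solution space has dimension two; above, $q=-\frac14$. In general $G$ is only continuous, and we shall replace the differentiation by a uniqueness argument for an integral equation.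

\section{The geometry of a diffuse current}\label{sec:geometry}

The metric $d_\mu$ and its Busemann function $\beta$ are defined up to bounded error, and an equation such as Liouville's does not survive bounded errors. We need a representative of $[d_\mu]$ for which the Busemann function and the Gromov product are exact, continuous, and given by explicit integrals against $\mu$. In this section $\mu$ is a diffuse, filling, symmetric current and $h=h_\mu$.

Diffuseness enters only through the following property.

\begin{itemize}
\item[(N)] The lines through a given point of $\mathbb H^2$ form a $\mu$-null set, and so do the lines with a given endpoint.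
\end{itemize}
Indeed, let $\mu\ll\lambda\otimes\lambda$ with $\lambda$ atomless. The endpoint pairs of the lines through $q$ form the graph of an involution $j$ of $\partial\Gamma$, of $\lambda\otimes\lambda$-measure $\int\lambda(\{j(x)\})\,d\lambda(x)=0$, and $\{\xi\}\times\partial\Gamma$ has measure $\lambda(\{\xi\})\lambda(\partial\Gamma)=0$.

A line $L$ with closure $\bar L$ cuts the closed disc into two sides, each convex and relatively open. For points $a,b$ of the closed disc let $1_{ab}(L)=1$ if $a,b$ lie on different sides, in which case $L$ \emph{separates} them, and $1_{ab}(L)=0$ otherwise. By (N), a given finite set of points misses $\bar L$ for almost every $L$. Two consequences are used repeatedly. Among three points off $\bar L$, the line separates exactly $0$ or $2$ of the three pairs. And since the sides are open,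
\begin{equation}\label{eq:aeconv}
a_n\to a,\ b_n\to b\quad\Longrightarrow\quad 1_{a_nb_n}(L)\to1_{ab}(L)\ \text{ for every $L$ with }a,b\notin\bar L,
\end{equation}
hence for $\mu$-almost every $L$.

\subsection{The pseudometric}
For $a,b\in\mathbb H^2$ put $\rho(a,b)=\int1_{ab}\,d\mu$.

\begin{lemma}\label{lem:rho}
$\rho$ is a finite, continuous, $\Gamma$-invariant pseudometric. It is additive along segments: $\rho(a,b)=\rho(a,q)+\rho(q,b)$ for $q\in[a,b]$. There is $C_0$ with $\rho\le C_0(d_{\mathbb H^2}+1)$.
\end{lemma}

\begin{proof}
A line separating $a,b$ meets the segment $[a,b]$, so $\rho$ is finite. The three-point property gives $1_{ac}\le1_{ab}+1_{bc}$ almost everywhere. Continuity follows from \eqref{eq:aeconv} and dominated convergence, the integrands being dominated by the indicator of the lines meeting a large closed ball. Let $q\in[a,b]$ and let $L$ avoid $a,q,b$. If $L$ separates $a,b$, it separates exactly one of the pairs $a,q$ and $q,b$. If not, $q$ is on the same side as $a$ and $b$ by convexity. So $1_{ab}=1_{aq}+1_{qb}$ almost everywhere. Finally $\rho$ is bounded by some $C_0$ on pairs at distance at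 most $1$, by continuity and cocompactness; cut a segment into pieces of length at most $1$.
\end{proof}

The opposite bound is where filling is used. It does fail without it: if $i(\mu,\delta_g)=0$, then by (S4) the lines crossing the axis of $g$ are null and $\rho$ vanishes along the axis.

\begin{lemma}\label{lem:lower}
There are $R_0,c_0>0$ such that $\rho(a,b)\ge c_0$ whenever $d_{\mathbb H^2}(a,b)=R_0$. Hence $\rho\ge c_0\lfloor d_{\mathbb H^2}/R_0\rfloor$.
\end{lemma}

\begin{proof}
The second statement follows from the first by additivity. If the first fails, there are segments $[a_n,b_n]$ of length $n$ with $\rho(a_n,b_n)<1/n$. Translate them so that their midpoints lie in a compact set, and pass to a subsequence along which midpoints and directions converge. Then $a_n,b_n$ converge to the endpoints $x,y$ of a line $L$. A line crosses $L$ exactly when it separates $x$ and $y$, so by \eqref{eq:aeconv} and Fatou's lemma the lines crossing $L$ have mass at most $\liminf\rho(a_n,b_n)=0$. The same holds for each $\gamma L$ by invariance. If $\gamma_nL\to L'$, a line crossing $L'$ crosses $\gamma_nL$ for large $n$, so the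 lines crossing $L'$ lie in a countable union of null sets. Thus no line of $\mathcal L=\overline{\Gamma L}$ is crossed by a positive mass of lines.

The unit vectors tangent to lines of $\mathcal L$ project to a nonempty compact flow-invariant subset of $T^1X_0$, which carries a flow-invariant probability measure by the Krylov--Bogolyubov theorem. By (S3) this measure comes from a nonzero current, and adding its image under the flip gives a nonzero symmetric current $\eta$ supported on $\mathcal L$. By Fubini's theorem the set of crossing pairs is $\mu\otimes\eta$-null. So $i(\mu,\eta)=0$, and $\mu$ is not filling.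
\end{proof}

Fix $p\in\mathbb H^2$ and put $d(g,k)=\rho(gp,kp)+1_{g\ne k}$. The second term only makes $d$ positive on distinct points.

\begin{proposition}\label{prop:metric}
$d$ lies in $\mathcal D_\Gamma$ and $\ell_d(g)=i(\mu,\delta_g)$ for all $g\neq1$. So $[d]=[d_\mu]$ and $h_d=h$.
\end{proposition}

\begin{proof}
$d$ is a left-invariant symmetric metric. By Lemmas~\ref{lem:rho} and~\ref{lem:lower} it is quasi-isometric to the orbit metric of $X_0$, hence to a word metric by the \v Svarc--Milnor lemma.

Gromov products for $d$ and for $\rho$ differ by at most $1$, so it suffices to prove hyperbolicity of $\rho$. Write $(z|w)_o$ for the Gromov product of $\rho$, and $O(1)$ for quantities bounded in terms of $C_0$ and $r_0$. For every $q\in[z,w]$, the triangle inequalities through $q$ and $\rho(z,w)=\rho(z,q)+\rho(q,w)$ give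
\begin{equation}\label{eq:upperG}
(z|w)_o\le\rho(o,q).
\end{equation}
Let $q$ be the point of $[z,w]$ nearest to $o$ in $d_{\mathbb H^2}$. If $q\notin\{o,z\}$, the angle at $q$ between $o$ and $z$ is at least $\pi/2$, so in all cases $[o,z]$ contains a point $q_1$ within $r_0$ of $q$ by (S1). Then $\rho(o,z)=\rho(o,q_1)+\rho(q_1,z)=\rho(o,q)+\rho(q,z)+O(1)$. The same holds with $w$ in place of $z$, and adding the two gives $(z|w)_o=\rho(o,q)+O(1)$. Now let $o,x,y,z$ be given and take $q\in[x,z]$ with $(x|z)_o=\rho(o,q)+O(1)$. By (S1) there is $q'\in[x,y]\cup[y,z]$ within $r_0$ of $q$, and \eqref{eq:upperG} gives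
\[
\min\{(x|y)_o,(y|z)_o\}\le\rho(o,q')\le(x|z)_o+O(1).
\]

For $q$ on the axis of $g$, additivity and invariance give $\rho(q,g^nq)=n\rho(q,gq)$, and $|\rho(p,g^np)-\rho(q,g^nq)|\le2\rho(p,q)$. So $\ell_d(g)=\rho(q,gq)$. For primitive $g$ the lines crossing the axis at a point of $[q,gq)$ form a fundamental domain as in (S4), and they differ from the lines separating $q,gq$ by lines through $q$, which are null. So $\ell_d(g)=i(\mu,\delta_g)$, and both sides are homogeneous under positive powers. The last sentence follows from (F1).
\end{proof}

\subsection{The Busemann cocycle}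
For $a,b\in\mathbb H^2$ and $\xi\in\partial\Gamma$ put
\begin{equation}\label{eq:B}
B_\xi(a,b)=\int1_{ab}\,(1_{a\xi}-1_{b\xi})\,d\mu .
\end{equation}

\begin{lemma}\label{lem:busemann}
$\rho(a,z)-\rho(b,z)\to B_\xi(a,b)$ as $z\to\xi$ in $\mathbb H^2$. The function $B$ is jointly continuous, $|B_\xi(a,b)|\le\rho(a,b)$, and
\[
B_\xi(a,b)+B_\xi(b,c)=B_\xi(a,c),\qquad B_{g\xi}(ga,gb)=B_\xi(a,b).
\]
For the metric $d$ we have $\beta_\xi(g,k)=B_\xi(gp,kp)$.
\end{lemma}

\begin{proof}
If $L$ avoids $a,b,z$ and does not separate $a,b$, then $1_{az}=1_{bz}$. So $\rho(a,z)-\rho(b,z)=\int1_{ab}(1_{az}-1_{bz})\,d\mu$. The integrand is dominated by $1_{ab}$ and converges almost everywhere by \eqref{eq:aeconv}. This gives the limit and the bound, and the two identities follow from the limit. If $(\xi_n,a_n,b_n)\to(\xi,a,b)$, the integrands in \eqref{eq:B} converge almost everywhere and are dominated by the indicator of the lines meeting a fixed ball. Finally $d(g,z)-d(k,z)=\rho(gp,zp)-\rho(kp,zp)$ for $z\notin\{g,k\}$.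
\end{proof}

\subsection{The Gromov product on the boundary}
For $a\in\mathbb H^2$ and $x\ne y$ in $\partial\Gamma$ let
\[
G_a(x,y)=\int1_{ax}1_{ay}\,d\mu ,
\]
the mass of the lines that separate $a$ from both $x$ and $y$.

\begin{lemma}\label{lem:gromov}
\textup{(a)} $G_a$ is finite, symmetric and continuous on $\partial^2\Gamma$, and
\begin{equation}\label{eq:basepoint}
G_a(x,y)-G_b(x,y)=\tfrac12\big(B_x(a,b)+B_y(a,b)\big),\qquad G_{ga}(gx,gy)=G_a(x,y).
\end{equation}
\textup{(b) (Blow-up)} If $(x_n,y_n)\to(\xi,\xi)$ with $x_n\neq y_n$, then $G_a(x_n,y_n)\to\infty$.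

\noindent\textup{(c) (Box formula)} For distinct $x,x',y,y'$ in cyclic order,
\begin{equation}\label{eq:box}
G_a(x,y')+G_a(x',y)-G_a(x,y)-G_a(x',y')=\mu([x,x']\times[y,y']).
\end{equation}
\end{lemma}

\begin{proof}
(a) For $z,w\in\mathbb H^2$ the three-point property gives $1_{az}+1_{aw}-1_{zw}=2\cdot1_{az}1_{aw}$ almost everywhere, so $(z|w)_a=\int1_{az}1_{aw}\,d\mu$. Let $(z_n,w_n)\to(x,y)\in\partial^2\Gamma$ with $z_n,w_n$ in the closed disc. The geodesics from $z_n$ to $w_n$ converge to the line with endpoints $x,y$, so for large $n$ they meet a fixed ball around $a$. A line separating $a$ from $z_n$ and $w_n$ separates $a$ from the whole geodesic between them, by convexity, so it meets the same ball. This bounds the integrands $1_{az_n}1_{aw_n}$ by one integrable function, and \eqref{eq:aeconv} gives $\int1_{az_n}1_{aw_n}\,d\mu\to G_a(x,y)<\infty$. Taking $z_n,w_n$ on the boundary gives continuity. Taking them in $\mathbb H^2$ and passing to the limit in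
\[
(z|w)_a-(z|w)_b=\tfrac12\big(\rho(a,z)-\rho(b,z)\big)+\tfrac12\big(\rho(a,w)-\rho(b,w)\big)
\]
gives the first identity in \eqref{eq:basepoint}. The second is the invariance of $\mu$.

(b) By \eqref{eq:aeconv} and Fatou's lemma, $\liminf G_a(x_n,y_n)\ge\int1_{a\xi}\,d\mu$. A line separating $a$ from a point $z$ of the ray $[a,\xi)$ crosses the line that carries the ray at a point of $(a,z)$, so it separates $a$ from $\xi$. Hence $\int1_{a\xi}\,d\mu\ge\sup_z\rho(a,z)=\infty$ by Lemma~\ref{lem:lower}.

(c) Write $\epsilon(\cdot)=1_{a\,\cdot}(L)$. The left side of \eqref{eq:box} is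
\[
\int\big(\epsilon(x)-\epsilon(x')\big)\big(\epsilon(y')-\epsilon(y)\big)\,d\mu(L).
\]
For $L$ avoiding $a$ and the four points, the integrand is nonzero if and only if $L$ separates $x$ from $x'$ and $y$ from $y'$. The line cuts the circle into two arcs, and the pairs $\{x,y\}$, $\{x',y'\}$ are linked, so they cannot lie in different arcs. Hence $x,y'$ lie in one arc and $x',y$ in the other, which happens exactly when $L$ joins $(x,x')$ to $(y,y')$. Then the integrand is $(\epsilon(x)-\epsilon(x'))^2=1$.
\end{proof}

\section{An exactly conformal measure}\label{sec:conformal}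

If \eqref{eq:qc} held with $C=1$ and $\beta=B$, then $e^{2hG_p}\nu\otimes\nu$ would be invariant, by \eqref{eq:basepoint}, and the Bowen--Margulis--Sullivan current would be an explicit function of $G_p$ times a product measure. The error in \eqref{eq:qc} is a bounded cocycle. A bounded cocycle is a coboundary, so the error can be absorbed into the density of $\nu$.

\begin{proposition}\label{prop:conformal}
Let $\mu$ be diffuse, filling and symmetric, and let $\nu$ be a Patterson--Sullivan measure for $d_\mu$. There is a measure $\nu_p$, equivalent to $\nu$ with density bounded above and below, such that the measures $\nu_q=e^{hB_\xi(p,q)}\nu_p$ satisfy $g_*\nu_q=\nu_{gq}$ for all $g\in\Gamma$, $q\in\mathbb H^2$. The measure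
\[
m_\mu=e^{2hG_p(x,y)}\,\nu_p\otimes\nu_p
\]
is a symmetric geodesic current, and $\mathsf F([\mu])=[m_\mu]$.
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:metric}, $\nu$ is a Patterson--Sullivan measure for $d$. Let $J(g,\cdot)$ be the density of $(g^{-1})_*\nu$, so that $\nu(gA)=\int_AJ(g,\cdot)\,d\nu$, and let $c(g,\xi)=B_\xi(p,g^{-1}p)$. By Lemma~\ref{lem:busemann},
\[
c(gk,\xi)=B_\xi(p,k^{-1}p)+B_\xi(k^{-1}p,k^{-1}g^{-1}p)=c(k,\xi)+c(g,k\xi).
\]
The chain rule $\nu(gkA)=\int_{kA}J(g,\cdot)\,d\nu=\int_AJ(g,k\xi)J(k,\xi)\,d\nu$ shows that $\log J$ satisfies the same identity for almost every $\xi$. Since $-\beta_\xi(g^{-1},1)=c(g,\xi)$, the bound \eqref{eq:qc} reads $|\log J(g,\xi)-hc(g,\xi)|\le\log C$ almost everywhere. As $\Gamma$ is countable, all these relations hold for all $g,k$ on one invariant conull Borel set. On this set $b=\log J-hc$ is a cocycle bounded by $\log C$. The function $\psi(\xi)=\sup_gb(g,\xi)$ is Borel and bounded, and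
\[
\psi(k\xi)=\sup_g\big(b(gk,\xi)-b(k,\xi)\big)=\psi(\xi)-b(k,\xi).
\]
Put $\nu_p=e^\psi\nu$. Then
\[
\nu_p(gA)=\int_Ae^{\psi(g\xi)-\psi(\xi)}J(g,\xi)\,d\nu_p=\int_Ae^{hc(g,\xi)}\,d\nu_p=\nu_{g^{-1}p}(A),
\]
so $g_*\nu_p=\nu_{gp}$ for all $g$, and
\[
g_*\nu_q=e^{hB_{g^{-1}\xi}(p,q)}g_*\nu_p=e^{hB_\xi(gp,gq)+hB_\xi(p,gp)}\nu_p=\nu_{gq}.
\]
Let $m^q=e^{2hG_q}\nu_q\otimes\nu_q$. By \eqref{eq:basepoint}, $2hG_q-2hG_p=-hB_x(p,q)-hB_y(p,q)$, which cancels the density of $\nu_q\otimes\nu_q$ with respect to $\nu_p\otimes\nu_p$. So $m^q=m^p$. Also $g_*m^p=m^{gp}$ by the second identity in \eqref{eq:basepoint}. Hence $m_\mu=m^p$ is invariant. It is symmetric, it is Radon because $G_p$ is continuous, and it is in the class of $\nu\otimes\nu$. By (F2) it represents $\mathsf{BMS}([d_\mu])$.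
\end{proof}

\section{From Liouville's equation to a hyperbolic structure}\label{sec:rigidity}

We prove Theorem~\ref{thm:main}. The implication (iii)$\Rightarrow$(i) is Proposition~\ref{prop:converse}, and (i)$\Rightarrow$(ii) holds by (F2). It remains to show that (ii) implies $h_\mu\mu=L_X$ for some $X$.

Assume (ii). By Lemma~\ref{lem:atomless}, $\mu$ is diffuse, so Sections~\ref{sec:geometry} and~\ref{sec:conformal} apply. We have $\mu\ll m_\mu$, both measures are invariant, so the density $d\mu/dm_\mu$ is invariant and therefore constant by Lemma~\ref{lem:ergodic}. Writing $G=G_p$, there is $\kappa>0$ with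
\begin{equation}\label{eq:fixed}
\mu=\kappa\,e^{2hG}\,\nu_p\otimes\nu_p .
\end{equation}
Put $D(x,y)=e^{-hG(x,y)}$ for $x\ne y$ and $D(x,x)=0$. By Lemma~\ref{lem:gromov}, $D$ is symmetric, positive off the diagonal, and continuous on all of $\partial\Gamma\times\partial\Gamma$, and for distinct $x,x',y,y'$ in cyclic order
\begin{equation}\label{eq:cross}
e^{h\mu([x,x']\times[y,y'])}=\frac{D(x,y)\,D(x',y')}{D(x,y')\,D(x',y)} .
\end{equation}

\subsection{Rank two}
The box formula and \eqref{eq:fixed} combine to an integrated form of Liouville's equation. With zero data on two axes this equation has one solution, and it is explicit.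

\begin{lemma}\label{lem:goursat}
Let $k>0$ and let $u$ be continuous on $[0,S_1]\times[0,T_1]$ with
\[
u(S,T)=-2k\int_0^S\!\!\int_0^Te^{u}\,dT'\,dS' .
\]
Then $u(S,T)=-2\log(1+kST)$.
\end{lemma}

\begin{proof}
The function $u^*=-2\log(1+kST)$ vanishes on $ST=0$. Also $u^*_S=-2kT/(1+kST)$ and $u^*_{ST}=-2k(1+kST)^{-2}=-2ke^{u^*}$. So $u^*$ solves the same equation. Both functions are nonpositive and $|e^a-e^b|\le|a-b|$ for $a,b\le0$, so $W=|u-u^*|$ satisfies $W(S,T)\le2k\int_0^S\!\int_0^TW$. Since $\int_0^S\!\int_0^T(S'T')^n=(ST)^{n+1}/(n+1)^2$, induction gives $W\le(\sup W)(2kST)^n/(n!)^2$, which tends to $0$.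
\end{proof}

\begin{lemma}\label{lem:rank}
For every nondegenerate proper closed arc $I$, the span $V_I\subset\mathbb R^I$ of the functions $D(\cdot,t)|_I$, $t\notin I$, has dimension at most $2$.
\end{lemma}

\begin{proof}
Since $\nu_p$ is atomless with full support, its distribution function is an orientation-preserving homeomorphism $\partial\Gamma\to\mathbb R/\ell\mathbb Z$ carrying $\nu_p$ to Lebesgue measure. In this coordinate let $I=[s_0,s_1]$, with complement $(s_1,s_0+\ell)$. Fix $t_0$ in the complement, and let $s\in I$, $t\in[t_0,s_0+\ell)$. Put $\varphi=2hG$ and $k=h\kappa$. Apply \eqref{eq:box} to $s_0,s,t_0,t$, multiply by $-2h$, and use \eqref{eq:fixed}: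
\begin{equation}\label{eq:intL}
\varphi(s,t)-\varphi(s_0,t)-\varphi(s,t_0)+\varphi(s_0,t_0)=-2k\int_{s_0}^s\!\int_{t_0}^te^{\varphi(\sigma,\tau)}\,d\tau\,d\sigma .
\end{equation}
Both sides vanish if $s=s_0$ or $t=t_0$, so these cases are included.

The values of $\varphi$ on the axes $s=s_0$ and $t=t_0$ are unknown continuous functions. They can be removed by reparametrizing each variable. Let
\[
\varphi_1(s)=\varphi(s,t_0),\quad \varphi_2(t)=\varphi(s_0,t)-\varphi(s_0,t_0),\quad S(s)=\int_{s_0}^se^{\varphi_1},\quad T(t)=\int_{t_0}^te^{\varphi_2},
\]
and $u=\varphi-\varphi_1-\varphi_2$. The left side of \eqref{eq:intL} is $u(s,t)$. The maps $S$ and $T$ are homeomorphisms onto intervals starting at $0$, and $e^\varphi\,d\tau\,d\sigma=e^u\,dT\,dS$. So in the coordinates $(S,T)$ the function $u$ satisfies the hypothesis of Lemma~\ref{lem:goursat} on $I\times[t_0,t_1]$ for each $t_1<s_0+\ell$. Therefore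
\[
D(s,t)=e^{-\varphi(s,t)/2}=e^{-\varphi_2(t)/2}\Big(e^{-\varphi_1(s)/2}+kT(t)\,S(s)e^{-\varphi_1(s)/2}\Big).
\]
The functions $D(\cdot,t)|_I$ with $t\in[t_0,s_0+\ell)$ thus span a space of dimension at most $2$. These spans increase as $t_0\downarrow s_1$, and their union is $V_I$.
\end{proof}

\subsection{Ptolemy's identity}
The basis of $V_I$ found above depends on auxiliary choices. The endpoints of $I$ provide a canonical one, and here the blow-up of $G$ at the diagonal is essential: it makes each of the two basis functions vanish at one endpoint.

\begin{lemma}\label{lem:ptolemy}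
If $x,s,y,t$ are distinct and in cyclic order, then
\begin{equation}\label{eq:ptolemy}
D(s,t)D(x,y)=D(x,s)D(y,t)+D(s,y)D(x,t).
\end{equation}
\end{lemma}

\begin{proof}
Let $I=[x,y]$, so $s\in I$ and $t\notin I$. A finite-dimensional subspace $V$ of $\mathbb R^I$ is closed under pointwise limits, because evaluation at $\dim V$ suitable points gives linear coordinates on $V$. Let $t_n\notin I$ tend to $x$. Since $D$ is continuous, also at $(x,x)$, we have $D(\cdot,t_n)\to D(\cdot,x)$ pointwise on $I$. So $D(\cdot,x)|_I\in V_I$, and by the same argument at the other endpoint $D(\cdot,y)|_I\in V_I$. The first function vanishes at $x$ and not at $y$, the second at $y$ and not at $x$. They are independent, hence a basis of $V_I$ by Lemma~\ref{lem:rank}. Write $D(\cdot,t)=\alpha D(\cdot,x)+\alpha'D(\cdot,y)$ on $I$. Evaluating at $y$ and at $x$ gives $\alpha=D(y,t)/D(x,y)$ and $\alpha'=D(x,t)/D(x,y)$. Evaluating at $s$ gives \eqref{eq:ptolemy}.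
\end{proof}

\subsection{The projective coordinate}
Euclidean inversion about a point $w$ of a circle replaces the distance $|x-y|$ by $|x-y|/(|x-w||y-w|)$ and maps the circle to a straight line. The same formula makes sense for $D$.

\begin{lemma}\label{lem:coordinate}
There is an orientation-preserving homeomorphism $f:\partial\Gamma\to\mathbb{RP}^1$ with $f_*(h\mu)=\Lambda$.
\end{lemma}

\begin{proof}
Fix $w\in\partial\Gamma$, order the interval $\partial\Gamma\setminus\{w\}$, and put $E(x,y)=\frac{D(x,y)}{D(x,w)D(y,w)}$ on it. For $x<s<y$, divide \eqref{eq:ptolemy} with $t=w$ by $D(x,w)D(s,w)D(y,w)$ to get $E(x,y)=E(x,s)+E(s,y)$. Fix $o\neq w$ and set $f(x)=E(o,x)$ for $x\ge o$ and $f(x)=-E(o,x)$ for $x\le o$. By additivity $f(y)-f(x)=E(x,y)>0$ for $x<y$, whichever way $o$ lies relative to $x$ and $y$. So $f$ is continuous and strictly increasing. As $x\to w$ from either side, $D(x,w)\to0$ and $D(o,x)\to D(o,w)>0$, so $|f(x)|\to\infty$. Setting $f(w)=\infty$ gives an orientation-preserving homeomorphism onto $\mathbb{RP}^1$.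

Let $x<x'<y<y'$. Each of the four points occurs once in the numerator and once in the denominator of \eqref{eq:cross}, so $D$ may be replaced by $E$ there:
\[
e^{h\mu([x,x']\times[y,y'])}=\frac{(f(y)-f(x))(f(y')-f(x'))}{(f(y')-f(x))(f(y)-f(x'))} .
\]
By Lemma~\ref{lem:Lambda}(b), $h\mu$ and $(f^{-1})_*\Lambda$ agree on these boxes. Both give zero mass to the lines with a given endpoint, so they are equal by Lemma~\ref{lem:boxes}.
\end{proof}

\subsection{The hyperbolic structure}
For $g\in\Gamma$ the homeomorphism $\theta(g)=fgf^{-1}$ preserves the orientation, and it preserves $\Lambda$ because $g$ preserves $\mu$. By Lemma~\ref{lem:Lambda}(c), $\theta$ is a homomorphism $\Gamma\to PSL_2(\mathbb R)$, and it is injective because $\Gamma$ acts faithfully on $\partial\Gamma$.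

Discreteness and cocompactness can be read off from the action on the circle, which $f$ preserves. The group $PSL_2(\mathbb R)$ acts simply transitively on the space of positively ordered triples of distinct points of $\mathbb{RP}^1$, and the orbit maps are homeomorphisms. So this action is the action of $PSL_2(\mathbb R)$ on itself by left multiplication, and a subgroup is discrete and cocompact if and only if it acts properly discontinuously and cocompactly on positive triples. Applied to the holonomy of $X_0$, this shows that $\Gamma$ acts properly discontinuously and cocompactly on the positive triples of $\partial\Gamma$. The map $f$ conjugates this action to that of $\theta(\Gamma)$ on the positive triples of $\mathbb{RP}^1$. Hence $\theta(\Gamma)$ is discrete and cocompact. It is torsion free, so $X=\mathbb H^2/\theta(\Gamma)$ is a closed hyperbolic surface marked by $\theta$, with orientation-preserving equivariant boundary map $f$. Lemmas~\ref{lem:liouville} and~\ref{lem:coordinate} give $f_*L_X=\Lambda=f_*(h\mu)$, so $h_\mu\mu=L_X$. This completes the proof of Theorem~\ref{thm:main}. \hfill$\square$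

\begin{remark}
After \eqref{eq:fixed} the argument used only that $h$ and $\kappa$ are positive and that $\nu_p$ is finite, atomless and of full support. The value of $h$ played no role; it is forced afterwards, since $h\mu=L_X$ and $h_{L_X}=1$ give $h=h_\mu$. The group entered only at the last step, through the invariance of $\mu$.
\end{remark}

\section{An inequality for intersection numbers}\label{sec:ineq}

Let $\mu,\mu'$ be diffuse, filling and symmetric. Denote by $h,\rho,B,G,\nu_q,m=m_\mu$ and $h',\rho',B',G',\nu'_q,m'=m_{\mu'}$ the objects of Sections~\ref{sec:geometry} and~\ref{sec:conformal}. The inequality of Theorem~\ref{thm:ineq} is homogeneous in $m$, so we may take this representative of $\mathsf F([\mu])$.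

The idea is to follow an $m$-typical geodesic for time $n$ from $o$ to $q$ and to look at the arc of $\partial\Gamma$ that lies behind $q$. Its mass is about $e^{-h\rho(o,q)}$ for $\nu_o$ and about $e^{-h'\rho'(o,q)}$ for $\nu'_o$. If the two measures are mutually singular, then near a $\nu_o$-typical point $\nu_o'$ is negligible compared with $\nu_o$, so $h'\rho'-h\rho\to+\infty$ along the geodesic. The average growth of $h'\rho'$ and $h\rho$ along $m$-typical geodesics is given by $i(\hat\mu',m)$ and $i(\hat\mu,m)$. If the measures are not singular, the box formula shows that the two currents coincide.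

\subsection{The non-singular case}

\begin{lemma}\label{lem:dichotomy}
Either $\nu_p\perp\nu_p'$, or $\hat\mu'=\hat\mu$.
\end{lemma}

\begin{proof}
Let $\nu'_{ac}=r\nu_p$ be the absolutely continuous part of $\nu_p'$ with respect to $\nu_p$. Since $g_*\nu_p\sim\nu_p$, the absolutely continuous part of $g_*\nu'_p$ is $g_*\nu'_{ac}$. Since $g_*\nu'_p$ is a positive function times $\nu'_p$, this part is equivalent to $\nu'_{ac}$. So $\{r>0\}$ is invariant up to $\nu_p$-null sets, and by Lemma~\ref{lem:ergodic} either $r=0$ almost everywhere, that is $\nu_p\perp\nu_p'$, or $r>0$ almost everywhere, which gives $\nu_p\ll\nu_p'$. Exchanging the roles, measures that are not singular are equivalent.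

Suppose $\nu'_p=e^\psi\nu_p$ with $\psi$ finite. Then $m$ and $m'$ are currents in the class of $\nu_p\otimes\nu_p$, so $m'=Cm$ by (F2), that is,
\[
2h'G'_p(x,y)+\psi(x)+\psi(y)=2hG_p(x,y)+\log C\qquad\text{for a.e. }(x,y).
\]
For $\nu_p^{\otimes4}$-almost every cyclically ordered quadruple this holds at the four pairs in \eqref{eq:box}. The alternating sum in \eqref{eq:box} annihilates $\psi(x)+\psi(y)$ and constants, so $\hat\mu'$ and $\hat\mu$ agree on almost every box. The mass of a box is a continuous function of the quadruple, by \eqref{eq:box}, and conull sets of quadruples are dense because $\nu_p$ has full support. So $\hat\mu'$ and $\hat\mu$ agree on all boxes, and Lemma~\ref{lem:boxes} applies by (N).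
\end{proof}

\subsection{Intersection numbers as averages}
Let $M$ be the finite nonzero flow-invariant measure on $T^1X_0$ given by $m\otimes dt$ in (S3), and let $\pi:T^1\mathbb H^2\to\mathbb H^2$ be the footpoint map. The functions $\chi(v)=\rho(\pi v,\pi\phi_1v)$ and $\chi'(v)=\rho'(\pi v,\pi\phi_1v)$ are continuous and $\Gamma$-invariant, so they descend to bounded functions on $T^1X_0$.

\begin{lemma}\label{lem:average}
$\int\chi\,dM=2\,i(\mu,m)$ and $\int\chi'\,dM=2\,i(\mu',m)$.
\end{lemma}

\begin{proof}
Let $W$ be the set of pairs $(v,L)$ such that $L$ separates $\pi v$ and $\pi\phi_1v$, with the invariant measure $m\otimes dt\otimes\mu$. The group acts freely on $W$. If $F$ is a fundamental domain in $T^1\mathbb H^2$, then $W\cap(F\times\mathcal G)$ is a fundamental domain in $W$ of mass $\int\chi\,dM$. On the other hand, $W$ projects to the set $P$ of pairs (oriented line, line $L$ crossing it). If the crossing occurs at position $t_L$, the fiber is the interval $(t_L-1,t_L)$, of length $1$. The group acts freely on $P$, since it acts freely on crossing points, and the preimage of a fundamental domain $F'\subset P$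 is a fundamental domain in $W$ of mass $(m\otimes\mu)(F')$. Take for $F'$ the preimage of a fundamental domain for pairs of unoriented crossing lines. With our normalization of lifts its mass is $2\,i(m,\mu)$. By (S2) the two masses agree. The proof used only that $\rho$ is defined by $\mu$, so it applies to $\rho'$ and $\mu'$ as well.
\end{proof}

Put $\Sigma_n=\sum_{j<n}(h\chi-h'\chi')\circ\phi_j$. By additivity along segments,
\[
\Sigma_n(v)=h\rho(\pi v,\pi\phi_nv)-h'\rho'(\pi v,\pi\phi_nv).
\]

\subsection{Shadows}
For $v\in T^1\mathbb H^2$ let $\operatorname{Sh}(v)\subset\partial\Gamma$ be the open arc of endpoints of the rays from $\pi v$ that make an angle less than $\pi/2$ with $v$. It bounds the half-plane in front of the line orthogonal to $v$. The arcs $\operatorname{Sh}(\phi_nv)$ contain the forward endpoint of $v$ and shrink to it.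

\begin{lemma}\label{lem:shadow}
Uniformly in $v\in T^1\mathbb H^2$ and $n\ge1$, with $o=\pi v$,
\[
\log\frac{\nu'_o(\operatorname{Sh}(\phi_nv))}{\nu_o(\operatorname{Sh}(\phi_nv))}=\Sigma_n(v)+O(1).
\]
\end{lemma}

\begin{proof}
The function $v\mapsto\nu_{\pi v}(\operatorname{Sh}(v))=\int1_{\operatorname{Sh}(v)}(\xi)\,e^{hB_\xi(p,\pi v)}\,d\nu_p(\xi)$ is $\Gamma$-invariant because $g_*\nu_q=\nu_{gq}$, and positive because $\nu_p$ has full support. It is continuous by dominated convergence: $B$ is jointly continuous, and if $v_j\to v$ the indicators converge except at the two endpoints of $\operatorname{Sh}(v)$, which are not atoms. By compactness of $T^1X_0$ it lies between two positive constants.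

Let $q=\pi\phi_nv$ and $\xi\in\operatorname{Sh}(\phi_nv)$. A line separating $o,q$ and not ending at $\xi$ separates $\xi$ from exactly one of them. So \eqref{eq:B} gives
\[
B_\xi(o,q)=\rho(o,q)-2\mu\{L:L\text{ separates }q\text{ from both }o\text{ and }\xi\}.
\]
The angle at $q$ between the directions to $o$ and to $\xi$ exceeds $\pi/2$, so the ray $[o,\xi)$ passes within $r_0$ of $q$ by (S1). The lines in the last set separate $q$ from the whole ray, so they meet the closed ball of radius $r_0$ about $q$. The mass of the lines meeting such a ball is bounded independently of $q$, by invariance and cocompactness. Thus $B_\xi(o,q)=\rho(o,q)+O(1)$ on $\operatorname{Sh}(\phi_nv)$. Since $\nu_o=e^{-hB_\xi(o,q)}\nu_q$, the first paragraph gives $\log\nu_o(\operatorname{Sh}(\phi_nv))=-h\rho(o,q)+O(1)$. Subtract this from the same estimate for $\mu'$.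
\end{proof}

\subsection{Differentiation and drift}
The measures $\nu_p,\nu_p'$ are not known to be doubling for any fixed metric on the circle, but in dimension one the covering argument needs no such hypothesis.

\begin{lemma}\label{lem:diff}
If $\nu_p\perp\nu_p'$, then for $\nu_p$-almost every $\xi$ we have $\nu_p'(A)/\nu_p(A)\to0$ as the open arc $A\ni\xi$ shrinks to $\xi$.
\end{lemma}

\begin{proof}
Let $\Omega$ be Borel with $\nu_p(\Omega^c)=0=\nu_p'(\Omega)$. Fix $\varepsilon>0$ and call an open arc \emph{bad} if $\nu'_p(A)>\varepsilon\nu_p(A)$. Let $Z$ be the set of points of $\Omega$ that lie in arbitrarily short bad arcs. It is Borel, being the intersection of $\Omega$ with the open unions of bad arcs of length less than $1/j$. Given $\eta>0$ choose an open $U\supset\Omega$ with $\nu'_p(U)<\eta$. A compact set $K\subset Z$ is covered by finitely many bad arcs $A_i\subset U$, each shorter than half the circle; take a minimal subcover. If three of its arcs had a common point, the one reaching farthest in the positive direction and the one reaching farthest in the negative direction would cover all three. So no point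 lies in three arcs, and $\nu_p(K)\le\varepsilon^{-1}\sum_i\nu'_p(A_i)\le2\eta/\varepsilon$. As $\eta$ and $K$ are arbitrary, $\nu_p(Z)=0$. Take $\varepsilon=1/j$, $j\ge1$.
\end{proof}

From $\Sigma_n\to-\infty$ the ergodic theorem gives only a weak inequality for the integral, since the divergence might be sublinear. Recurrence excludes this.

\begin{lemma}\label{lem:drift}
Let $T$ preserve a finite measure $M\ne0$, let $\omega$ be bounded and measurable, and suppose $s_n=\sum_{j<n}\omega\circ T^j\to+\infty$ almost everywhere. Then $\int\omega\,dM>0$.
\end{lemma}

\begin{proof}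
Let $N=\min_{n\ge0}s_n$ with $s_0=0$; it is finite almost everywhere and $N\le0$. Since $s_{n+1}=\omega+s_n\circ T$, we have $N=\min(0,\omega+N\circ T)$. Therefore
\[
\omega=Q+Y,\qquad Q=(\omega+N\circ T)^+\ge0,\qquad Y=N-N\circ T .
\]
The function $N$ need not be integrable, so we truncate. Let $N_c=\max(N,-c)$ and $Y_c=N_c-N_c\circ T$. Then $\int Y_c\,dM=0$ by invariance and $Y_c\to Y$ as $c\to\infty$. Since $t\mapsto\max(t,-c)$ is nondecreasing and $1$-Lipschitz, $Y_c^\pm\le Y^\pm$. Also $Y^+\le\sup|\omega|$ because $Y=\omega-Q$. By Fatou's lemma and dominated convergence,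
\[
\int Y^-\le\liminf\int Y_c^-=\lim\int Y_c^+=\int Y^+<\infty .
\]
So $Y$ is integrable, $\int Y=\lim\int Y_c=0$, and $\int\omega=\int Q\ge0$. If $\int Q=0$, then $\omega=N-N\circ T$ and $s_n=N-N\circ T^n$ almost everywhere. Choose $c$ with $M(\{N\ge-c\})>0$. By Poincar\'e recurrence almost every point of this set returns to it infinitely often, and at the return times $s_n\le c$. This contradicts $s_n\to+\infty$.
\end{proof}

\subsection{Proofs of Theorems~\ref{thm:ineq} and~\ref{thm:periodic}}

\begin{proof}[Proof of Theorem~\ref{thm:ineq}]
If $[\mu']=[\mu]$, then $\hat\mu'=\hat\mu$ and equality holds. Suppose $[\mu']\ne[\mu]$. By Lemma~\ref{lem:dichotomy}, $\nu_p\perp\nu'_p$. Since $m\sim\nu_p\otimes\nu_p$, for $m\otimes dt$-almost every $v$ the forward endpoint satisfies the conclusion of Lemma~\ref{lem:diff}. With $o=\pi v$, the bound $|B_\xi(p,o)|\le\rho(p,o)$ and its analogue for $\mu'$ give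
\[
\frac{\nu_o'(\operatorname{Sh}(\phi_nv))}{\nu_o(\operatorname{Sh}(\phi_nv))}\le e^{h\rho(p,o)+h'\rho'(p,o)}\,\frac{\nu_p'(\operatorname{Sh}(\phi_nv))}{\nu_p(\operatorname{Sh}(\phi_nv))}\longrightarrow0 .
\]
By Lemma~\ref{lem:shadow}, $\Sigma_n\to-\infty$ $M$-almost everywhere. Lemma~\ref{lem:drift} with $T=\phi_1$ and $\omega=h'\chi'-h\chi$, together with Lemma~\ref{lem:average}, gives
\[
0<\int\omega\,dM=2\big(i(\hat\mu',m)-i(\hat\mu,m)\big).
\]
For the last statement take $\mu'=m$, which is filling and symmetric by (F3) and diffuse by Lemma~\ref{lem:atomless}, and multiply by $h_m$. Equality holds if and only if $[m]=[\mu]$, that is $\mathsf F([\mu])=[\mu]$, and Theorem~\ref{thm:main} applies.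
\end{proof}

For example, take $\mu=L_X$ and $\mu'=L_Y$. By Proposition~\ref{prop:converse} both are diffuse and normalized and $m$ may be taken equal to $L_X$, so $i(L_Y,L_X)\ge i(L_X,L_X)$, with equality only if $X=Y$ in Teichm\"uller space.

\begin{proof}[Proof of Theorem~\ref{thm:periodic}]
Let $\mu$ be diffuse. All $\hat\mu_n$ are diffuse: $\hat\mu_0$ by hypothesis, the others because their classes lie in the image of $\mathsf F$. Apply Theorem~\ref{thm:ineq} with $\hat\mu_n$, $\hat\mu_{n+2}$, $\hat\mu_{n+1}$ in the roles of $\mu$, $\mu'$, $m$. By the symmetry of $i$,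
\[
A_{n+1}=i(\hat\mu_{n+2},\hat\mu_{n+1})\ge i(\hat\mu_n,\hat\mu_{n+1})=A_n ,
\]
with equality if and only if $\hat\mu_{n+2}=\hat\mu_n$. A periodic point lies in the image of $\mathsf F$, so it is diffuse. Along its orbit $A_n$ is periodic and nondecreasing, hence constant, and $A_1=A_0$ gives $\mathsf F^2([\mu])=[\mu]$. If the exact period is $1$, then $[\mu]$ lies in Teichm\"uller space by Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bon86} Bonahon, Ann. of Math. \textbf{124} (1986).

\bibitem{Bon88} Bonahon, Invent. Math. \textbf{92} (1988).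

\bibitem{CMR} Stephen Cantrell, D\'idac Mart\'inez-Granado and Eduardo Reyes, \emph{A geometric correspondence for reparameterizations of geodesic flows}, arXiv:2605.02585 (2026).

\end{thebibliography}
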